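\title{Non-free stably free modules of top rank over fields of cohomological dimension two}

\begin{abstract}
We show that for every perfect field $k$ with $\mathrm{cd}_2(k)=2$ and every $d\ge 2$ there is a smooth affine $k$-algebra of dimension $d$ with a stably free module of rank $d$ that is not free. The algebras are coordinate rings of powers $C^d$ of the complement $C$ of a closed point of prime degree $p\le d$ in the projective line. The invariant that detects the modules is the torsion in $K_1$ of the Koszul complex of a unimodular row. On $C^d$ its indeterminacy is divisible by $d!$ and therefore vanishes, while its value is a nonzero class in a norm quotient of the multiplicative group of the ground field. An explicit example over $\mathbb C(s,t)$ is given.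
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative and modules are finitely generated. A projective $A$-module $P$ is \emph{stably free} if $P\oplus A^m\cong A^n$ for some $m,n\ge0$, and it has \emph{rank $d$} if $P_{\mathfrak p}$ is free of rank $d$ over $A_{\mathfrak p}$ for every prime $\mathfrak p$. The group $K_0(A)$ does not distinguish a stably free module from a free one, so a finer invariant is needed to tell them apart.

The basic examples come from rows. A row $v=(a_0,\dots,a_n)$ is \emph{unimodular} if its entries generate the unit ideal, that is, if the linear map $v:A^{n+1}\to A$ is surjective. Choosing $w\in A^{n+1}$ with $v(w)=1$ gives $A^{n+1}=\ker v\oplus Aw$, so $\ker v$ is stably free of rank $n$.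

\begin{lemma}\label{lem:rows}
Let $v,v'$ be unimodular rows of length $n+1$. Then $\ker v\cong\ker v'$ if and only if $v\circ g=v'$ for some $g\in GL_{n+1}(A)$.
\end{lemma}

\begin{proof}
If $v\circ g=v'$, then $g$ maps $\ker v'$ isomorphically onto $\ker v$. Conversely, let $v(w)=1=v'(w')$. An isomorphism $\ker v'\to\ker v$ together with $w'\mapsto w$ defines an automorphism $g$ of $A^{n+1}$, and $v\circ g$ agrees with $v'$ on $\ker v'$ and on $w'$.
\end{proof}

Taking $v'=(1,0,\dots,0)$, we see that $\ker v$ is free exactly when $v$ is the first row of an invertible matrix, namely $g^{-1}$.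

Let $A$ be Noetherian of dimension $d$. Then rank $d$ is the largest rank in which anything can go wrong. To see this, let $v$ be unimodular of length $n+1\ge d+2$. For $i=1,\dots,d+1$ in turn, prime avoidance lets us add to $a_i$ a combination of $a_0,a_{i+1},\dots,a_n$ so that the new $a_i$ lies in no prime minimal over $(a_1,\dots,a_{i-1})$, because no prime contains all the entries. At the end $(a_1,\dots,a_{d+1})$ lies in no prime of height $\le d$, so it is the unit ideal, and further column operations bring $v$ to $(1,0,\dots,0)$. By induction on $m$, every $P$ of rank $>d$ with $P\oplus A^m\cong A^n$ is free. If $P$ is stably free of rank $d$, then $P\oplus A$ is free, so $P$ is the kernel of a unimodular row of length $d+1$.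

In rank $d$ the answer depends on $A$. For $d=1$ it is always yes: $P\oplus A\cong A^2$ gives $P\cong\Lambda^2(P\oplus A)\cong A$. For even $d\ge2$, take $A=\mathbb R[x_0,\dots,x_d]/(\sum x_i^2-1)$ and $v=(x_0,\dots,x_d)$. A basis element of $\ker v$ would be a nowhere vanishing tangent vector field on the sphere $S^d$, so $\ker v$ is not free. This obstruction lives on the real points, and it is natural to exclude it by a condition on the ground field. For a prime $p$, the \emph{$p$-cohomological dimension} $\mathrm{cd}_p(G)$ of a profinite group $G$ is the least $n\le\infty$ such that $H^i(G,D)=0$ for all $i>n$ and all discrete $p$-primary torsion $G$-modules $D$, and $\mathrm{cd}_p(k)$ is that of the absolute Galois group of $k$. If $k$ has an ordering, its Galois group contains a subgroup of order $2$, which has cohomology with coefficients $\mathbb Z/2$ in every degree, so $\mathrm{cd}_2(k)=\infty$ by \cite[I.3.3]{Serre}. A bound on $\mathrm{cd}_2(k)$ thus rules out orderings, and one might guess that a small bound forces freeness.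 The following question is posed in \cite{GGR}.

\begin{quote}
\emph{Let $k$ be a perfect field with $\mathrm{cd}_2(k)=2$ and let $A$ be a smooth affine $k$-algebra of dimension $d\ge3$. Is every stably free $A$-module of rank $d$ free?}
\end{quote}

The answer is no, for every such field and in every such dimension.

\begin{theorem}\label{thm:fields}
Let $k$ be a perfect field, let $d\ge2$, and let $p\le d$ be a prime. Assume that $\mathrm{cd}_p(k)\ge2$ if $p$ is odd, and that $\mathrm{cd}_2(k(\sqrt{-1}))\ge2$ if $p=2$. Then there is a smooth affine $k$-algebra of dimension $d$ with a stably free module of rank $d$ that is not free.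
\end{theorem}

\begin{corollary}\label{cor:answer}
For every perfect field $k$ with $\mathrm{cd}_2(k)=2$ and every $d\ge2$ there is a smooth affine $k$-algebra of dimension $d$ with a stably free module of rank $d$ that is not free.
\end{corollary}

The modules come from a construction over an arbitrary field $k$. Let $p$ be a prime, let $L=k(\theta)$ be a cyclic Galois extension of degree $p$, and let $f\in k[T]$ be the minimal polynomial of $\theta$. Let
\[
C=\mathbb P^1_k\setminus V(f).
\]
This is a smooth affine curve, the removed point has residue field $L$, and $\mathcal O(C)$ consists of the fractions $h/f^n$ with $\deg h\le pn$. Put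
\[
y=\frac{T}{f(T)},\qquad e=\frac{f(0)}{f(T)}\qquad\text{in }\mathcal O(C).
\]
Let $A=\mathcal O(C^d)=\mathcal O(C)^{\otimes d}$. It is a smooth affine domain of dimension $d$, since $C^d$ is affine and open in $(\mathbb P^1_k)^d$. Let $y_i,e_i\in A$ be the pullbacks of $y,e$ from the $i$-th factor. For $t\in k^*$ put
\[
v_t=\bigl(1+(t-1)e_1\cdots e_d,\;y_1,\dots,y_d\bigr),\qquad P_t=\ker\bigl(v_t:A^{d+1}\to A\bigr),
\]
and let $H\subset k^*$ be the subgroup generated by $N_{L/k}(L^*)$ and $(-1)^{p-1}$.

\begin{theorem}\label{thm:rows}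
Let $d\ge p$. Then $v_t$ is unimodular, so $P_t\oplus A\cong A^{d+1}$. If $P_t\cong P_{t'}$, then $t/t'\in H$. In particular, $P_t$ is not free if $t\notin H$.
\end{theorem}

The obstruction lies in a quotient of $k^*/N_{L/k}(L^*)\cong\mathrm{Br}(L/k)$, a group of degree two in Galois cohomology. This is why $2$ is the relevant value of the cohomological dimension; see Section~\ref{sec:fields}. Here is a completely explicit case.

\begin{proposition}\label{prop:explicit}
Let $k=\mathbb C(s,t)$, a field with $\mathrm{cd}_2(k)=2$, let $d\ge2$, and let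
\[
A=k[u_1,y_1,\dots,u_d,y_d]/(u_i^2-u_i-sy_i^2,\ 1\le i\le d),\qquad v=\bigl(1+(t-1)u_1\cdots u_d,\;y_1,\dots,y_d\bigr).
\]
Then $A$ is smooth affine of dimension $d$, the row $v$ is unimodular, and $P=\ker v$ satisfies $P\oplus A\cong A^{d+1}$ but is not free.
\end{proposition}

To a unimodular row $v$ we attach a class $\tau(v)\in K_1(A)$, the torsion of its Koszul complex, and we ask when $\tau(v)$ depends only on $\ker v$. Section~\ref{sec:K} fixes the $K$-theoretic conventions, and Section~\ref{sec:small} shows the method by hand for $d=1$ and $d=2$. Sections~\ref{sec:torsion}--\ref{sec:K1} supply the three ingredients of the proof of Theorem~\ref{thm:rows}, which is given in Section~\ref{sec:proof}. Section~\ref{sec:fields} proves the remaining statements.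

\section{Conventions on $K_0$ and $K_1$}\label{sec:K}

\subsection*{Classes of automorphisms}
The group $K_1(A)=GL(A)^{\mathrm{ab}}$ is written additively. An automorphism $\alpha$ of a projective module $E$ has a class $[E,\alpha]$, or $[\alpha]$, in $K_1(A)$: the class of the matrix of $\alpha\oplus1$ on $E\oplus E'\cong A^n$. It depends only on the isomorphism class of the pair $(E,\alpha)$, and
\[
[E,\alpha\beta]=[E,\alpha]+[E,\beta],\qquad [E,\alpha]=[E_1,\alpha|_{E_1}]+[E/E_1,\bar\alpha],
\]
where in the second formula $\alpha(E_1)=E_1$ and $E_1$, $E/E_1$ are projective. We use the second formula in the following form.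
\begin{itemize}
\item[(T)] If $E=\bigoplus_jE_j$ is a finite sum and $\alpha$ is block triangular with invertible diagonal blocks $\alpha_{jj}$, then $[E,\alpha]=\sum_j[E_j,\alpha_{jj}]$. In particular $[E,\alpha]=0$ if all $\alpha_{jj}=1$.
\end{itemize}
The group $K_1(A)$ is a module over the ring $K_0(A)$ by $[E']\cdot[E,\alpha]=[E'\otimes E,1\otimes\alpha]$. For $a\in A^*$ put $\{a\}=[A,a]$, so that $\{ab\}=\{a\}+\{b\}$ and $[E,a]=[E]\{a\}$. For a field, the determinant identifies $K_1(k)$ with $k^*$.

\subsection*{Higher $K$-theory}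
For a Noetherian separated scheme $X$ let $K_m(X)$ and $G_m(X)$ be the $K$-groups of the exact categories of vector bundles and of coherent sheaves. An exact functor induces a map on $K$-groups. For $X=\operatorname{Spec}A$ we use the standard identification of $K_0(X)$, $K_1(X)$ with the groups above, under which an exact functor $\Phi$ between categories of projective modules sends $[E,\alpha]$ to $[\Phi E,\Phi\alpha]$. We use the following results from \cite{Quillen}.
\begin{itemize}
\item[(Q1)] If $X$ is regular, then $K_m(X)=G_m(X)$. All schemes below are smooth over a field, and we write $K_m$ throughout.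
\item[(Q2)] (Localization.) For $i:Z\hookrightarrow X$ closed with complement $U$ there is an exact sequence
\[
K_1(Z)\xrightarrow{i_*}K_1(X)\to K_1(U)\xrightarrow{\partial}K_0(Z)\xrightarrow{i_*}K_0(X)\to K_0(U)\to0,
\]
natural for flat pullback.
\item[(Q3)] (Homotopy invariance.) Pullback $K_m(X)\to K_m(X\times\mathbb A^1)$ is an isomorphism.
\item[(Q4)] (Projective bundle formula.) For $\pi:X\times\mathbb P^1\to X$, the functors $\pi^*$ and $\pi^*(\,\cdot\,)\otimes\mathcal O(-1)$ induce an isomorphism $K_m(X)^2\to K_m(X\times\mathbb P^1)$.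
\item[(Q5)] (Additivity.) If $0\to\Phi'\to\Phi\to\Phi''\to0$ is an exact sequence of exact functors, then $\Phi_*=\Phi'_*+\Phi''_*$.
\item[(Q6)] If $U\subset\mathbb A^1$ is the complement of finitely many rational points and $a\in\mathcal O(U)^*$, then the component of $\partial\{a\}$ at such a point is $\pm$ the order of $a$ there.
\end{itemize}

\subsection*{The class of a point}
Let $T_0,T_1$ be homogeneous coordinates on $\mathbb P^1_k$, with $T=T_1/T_0$, and put $\xi=1-[\mathcal O(-1)]\in K_0(\mathbb P^1_k)$. The ideal sheaf of a rational point is $\mathcal O(-1)$, so $\xi$ is the class of any rational point. The exact sequence $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to\mathcal O\to0$ given by $(T_0,T_1)$ shows that $\xi^2=0$. We also write $\xi$ for the restriction to $C$. The form $T_0^pf(T_1/T_0)$ trivializes $\mathcal O(p)$ on $C$, so $1=(1-\xi)^p=1-p\xi$ there. Thus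
\begin{equation}\label{eq:xi}
\xi^2=0,\qquad p\,\xi=0\qquad\text{in }K_0(C).
\end{equation}
On $C^r$, with projections $\mathrm{pr}_i$, and for $J\subset\{1,\dots,r\}$, put
\[
\xi_i=\mathrm{pr}_i^*\xi,\qquad \xi_J=\prod_{i\in J}\xi_i,\qquad \ell_J=\bigotimes_{i\in J}\mathrm{pr}_i^*\mathcal O(-1),\qquad\text{so that}\quad[\ell_J]=\prod_{i\in J}(1-\xi_i).
\]

\section{The method for $d=1$ and $d=2$}\label{sec:small}

In this section $p=2$, $\operatorname{char}k\ne2$, $\theta=\sqrt s$ and $f=T^2-s$ with $s\in k^*$ not a square. Then $e=-s/f$, $y=T/f$, and $C$ is an affine conic.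

\begin{lemma}\label{lem:conic}
The map $u\mapsto e$, $y\mapsto y$ is an isomorphism $k[u,y]/(u^2-u-sy^2)\to\mathcal O(C)$.
\end{lemma}

\begin{proof}
The map is well defined because
\[
e^2-e=\frac{s^2+s(T^2-s)}{f^2}=\frac{sT^2}{f^2}=sy^2.
\]
Every $T^m/f^n$ with $m\le2n$ is a product of $n$ factors taken from $1/f=-e/s$, $T/f=y$ and $T^2/f=1-e$, so the map is surjective. As a polynomial in $u$, $u^2-u-sy^2$ has discriminant $1+4sy^2$, which is squarefree of degree $2$ in $y$ and hence not a square in $k(y)$. So $u^2-u-sy^2$ is irreducible, and the source is a domain of dimension $1$. A surjection from it onto the one-dimensional domain $\mathcal O(C)$ has zero kernel.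
\end{proof}

\subsection*{Rows of length two}
Let $v=(a_0,a_1)$ and $a_0b_0+a_1b_1=1$. The matrix
\[
M(v)=\begin{pmatrix}a_0&a_1\\-b_1&b_0\end{pmatrix}\in SL_2(A)
\]
completes $v$. Another choice of $(b_0,b_1)$ adds a multiple of the first row to the second, so $[M(v)]\in K_1(A)$ depends only on $v$. We compute it for $v_t=(1+(t-1)e,\,y)$ on $C$, with $t\ne1$. The matrix
\[
\pi=\begin{pmatrix}e&y\\-sy&1-e\end{pmatrix}
\]
has trace $1$ and determinant $e-e^2+sy^2=0$, so $\pi^2=\pi$. Its image $\ell$ is an invertible module, which the first coordinate maps isomorphically onto the ideal $(e,y)$. This is the ideal of the rational point $\infty$, so $\ell\cong\mathcal O(-1)|_C$. The matrix $1+(t-1)\pi$ acts as $t$ on $\ell$ and as $1$ on $\ker\pi$, so its class is $[\ell]\{t\}$. Multiplying its second row by $t^{-1}$ and conjugating by $\mathrm{diag}(1,t-1)$ gives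
\[
\begin{pmatrix}1+(t-1)e&y\\-t^{-1}(t-1)^2sy&1+(t^{-1}-1)e\end{pmatrix},
\]
which has determinant $1$ and first row $v_t$. Hence $[M(v_t)]=[\ell]\{t\}-\{t\}=-\{t\}\xi=\{t\}\xi$ by \eqref{eq:xi}. Lemma~\ref{lem:loc} will show that $\{t\}\xi\ne0$ when $t$ is not a norm from $L$. So the row $v_t$ remembers $t$ modulo norms. The module $P_t$, being free, does not, and the reason is visible in $K_1$. The matrix $M(v)g$ has first row $v\circ g$ and determinant $\det g$, so $[M(v\circ g)]=[M(v)]+[g]-\{\det g\}$, and $g=M(v)^{-1}$ erases the class.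

\subsection*{Rows of length three}
Let $v=(a_0,a_1,a_2)$ and $w=(b_0,b_1,b_2)$ with $v(w)=1$. The matrix $M(v)$ above is the map $\Lambda^1A^2\to\Lambda^0A^2\oplus\Lambda^2A^2$, $m\mapsto(v(m),w\wedge m)$. Its analog is
\[
\Lambda^1A^3\oplus\Lambda^3A^3\to\Lambda^0A^3\oplus\Lambda^2A^3,\qquad(m,n)\mapsto\bigl(v(m),\;w\wedge m+\partial_vn\bigr),
\]
where $\partial_v$ is contraction with $v$. In the bases $\epsilon_0,\epsilon_1,\epsilon_2,\epsilon_0\wedge\epsilon_1\wedge\epsilon_2$ and $1,\epsilon_0\wedge\epsilon_1,\epsilon_0\wedge\epsilon_2,\epsilon_1\wedge\epsilon_2$ its matrix is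
\[
M(v,w)=\begin{pmatrix}a_0&a_1&a_2&0\\-b_1&b_0&0&a_2\\-b_2&0&b_0&-a_1\\0&-b_2&b_1&a_0\end{pmatrix}.
\]
Section~\ref{sec:torsion} shows that $M(v,w)$ is invertible and that its class $\tau(v)$ does not depend on $w$. If $v\circ g=v'$ and $w=gw'$, functoriality of the exterior algebra gives $M(v,w)=(1\oplus\Lambda^2g)\,M(v',w')\,(g\oplus\Lambda^3g)^{-1}$. Under $\Lambda^2A^3\cong(A^3)^\vee\otimes\Lambda^3A^3$ the map $\Lambda^2g$ becomes $(g^{\mathsf T})^{-1}\otimes\det g$, of class $-[g^{\mathsf T}]+3\{\det g\}$. Therefore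
\[
\tau(v)-\tau(v')=-[g]+[\Lambda^2g]-\{\det g\}=2\{\det g\}-[g]-[g^{\mathsf T}].
\]
The right side is a homomorphism $K_1(A)\to K_1(A)$ applied to $[g]$. Transposition sends $[\ell]\{a\}$ to $[\ell^{-1}]\{a\}$ for $\ell$ invertible, and $\det$ sends it to $a$, so this homomorphism takes $[\ell]\{a\}$ to
\[
\bigl(2-[\ell]-[\ell^{-1}]\bigr)\{a\}=-[\ell^{-1}]\,(1-[\ell])^2\{a\}.
\]
Now let $A=\mathcal O(C^2)$. We shall see that $K_1(A)$ is generated by the classes $[\ell_J]\{a\}$ with $a\in k^*$. For $|J|\le1$ we have $(1-[\ell_J])^2=0$. For $J=\{1,2\}$ we have $(1-[\ell_J])^2=(\xi_1+\xi_2-\xi_1\xi_2)^2=2\xi_1\xi_2$, and this vanishes too because $2\xi=0$. So on $C^2$, unlike on $C$, the class $\tau(v)$ is an invariant of the module $\ker v$.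

The factor $2$ is $d!$, and the curve $C$ is chosen so that $d!$ kills the class of a point while $\{t\}$ times that class survives. Three things remain to be done, for all $d$ and $p$: to define $\tau(v)$ flexibly enough to prove $\tau(v_t)=\{t\}\xi_1\cdots\xi_d$; to compute the indeterminacy of $\tau$; and to find generators of $K_1(C^d)$ and show that $\{t\}\xi_1\cdots\xi_d\ne0$.

\section{Torsion of a quasi-isomorphism}\label{sec:torsion}

The first entry $a_0$ of a unimodular row acts invertibly on $B=A/(a_1,\dots,a_d)$ but not on the Koszul complex of $a_1,\dots,a_d$. When that complex resolves $B$, we would like to replace it by another resolution on which the action lifts to an automorphism, whose class in $K_1$ can be read off. This calls for an invariant of self-quasi-isomorphisms that does not depend on the resolution.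

A \emph{complex} is a bounded chain complex of projective $A$-modules. If a complex $(D,\partial)$ is acyclic, then by induction from the lowest degree each sequence $0\to Z_i\to D_i\to Z_{i-1}\to0$, $Z_i=\ker(\partial|D_i)$, splits and each $Z_i$ is projective. Hence $D$ is a direct sum of complexes $Q\xrightarrow{=}Q$ with $Q$ projective, and it has a \emph{contraction}: a map $\gamma$ of degree $+1$ with $\partial\gamma+\gamma\partial=1$.

Let $(F,\delta)$ be a complex and $\varphi:F\to F$ a quasi-isomorphism. Its cone $D=\mathrm{Cone}(\varphi)$, with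
\[
D_i=F_{i-1}\oplus F_i,\qquad\partial(m,n)=(-\delta m,\;\varphi m+\delta n),
\]
is acyclic. Let $\gamma$ be a contraction. Each $F_j$ occurs exactly once in $D_{\mathrm{odd}}=\bigoplus_{i\text{ odd}}D_i$ and exactly once in $D_{\mathrm{ev}}$, so both are canonically $F_{\mathrm{tot}}=\bigoplus_jF_j$. Since $(\partial+\gamma)^2=1+\gamma^2$ is unipotent, $\partial+\gamma:D_{\mathrm{odd}}\to D_{\mathrm{ev}}$ is an isomorphism. We regard it as an automorphism of $F_{\mathrm{tot}}$ and call its class $\tau(\varphi)\in K_1(A)$ the \emph{torsion} of $\varphi$.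

\begin{lemma}\label{lem:indep}
The class $\tau(\varphi)$ does not depend on $\gamma$.
\end{lemma}

\begin{proof}
Let $\gamma'=\gamma+r$ be a second contraction, so $\partial r+r\partial=0$. On $D_{\mathrm{odd}}$,
\[
(\partial+\gamma')(\partial+\gamma)=\partial\gamma+\gamma'\partial+\gamma'\gamma=1+r\partial+\gamma'\gamma.
\]
This is triangular for the degree, with diagonal blocks $1+r\partial$ on $D_i$. The block is the identity on $Z_i$, and also on $D_i/Z_i$, because $\partial r\partial=-r\partial\partial=0$ shows $r\partial D_i\subset Z_i$. By (T), used twice, the composite has class $0$. So the class of $\partial+\gamma:D_{\mathrm{odd}}\to D_{\mathrm{ev}}$ is minus the class of $\partial+\gamma':D_{\mathrm{ev}}\to D_{\mathrm{odd}}$ for all $\gamma,\gamma'$. Fix $\gamma'$ and vary $\gamma$.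
\end{proof}

\begin{proposition}\label{prop:torsion}
Let $\varphi:F\to F$ and $\varphi':F'\to F'$ be quasi-isomorphisms.
\begin{enumerate}
\item[(a)] $\tau(\varphi\oplus\varphi')=\tau(\varphi)+\tau(\varphi')$, and $\tau(\kappa\varphi\kappa^{-1})=\tau(\varphi)$ for every isomorphism of complexes $\kappa$ with source $F$.
\item[(b)] If $F=F'$ and $\varphi'$ is homotopic to $\varphi$, then $\tau(\varphi')=\tau(\varphi)$.
\item[(c)] If $\varphi$ is an automorphism of the complex $F$, then $\tau(\varphi)=\sum_j(-1)^j[F_j,\varphi_j]$.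
\item[(d)] If $F$ and $F'$ are resolutions of a module $B$, in degrees $\ge0$, and $\varphi,\varphi'$ lift the same automorphism $b$ of $B$, then $\tau(\varphi)=\tau(\varphi')$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For the sum, use the sum of two contractions. For the conjugate, $\kappa\oplus\kappa$ is an isomorphism $\mathrm{Cone}(\varphi)\to\mathrm{Cone}(\kappa\varphi\kappa^{-1})$, and transporting $\gamma$ along it conjugates $\partial+\gamma$ by $\kappa_{\mathrm{tot}}$.

(b) Let $\varphi'=\varphi+\delta h+h\delta$ and $\nu(m,n)=(m,n-hm)$. With $\partial,\partial'$ the differentials of the two cones, both $\partial'\nu$ and $\nu\partial$ send $(m,n)$ to $(-\delta m,\;\varphi m+\delta n+h\delta m)$. So $\nu:\mathrm{Cone}(\varphi)\to\mathrm{Cone}(\varphi')$ is an isomorphism, $\gamma'=\nu\gamma\nu^{-1}$ is a contraction, and $\partial'+\gamma'=\nu_{\mathrm{ev}}(\partial+\gamma)\nu_{\mathrm{odd}}^{-1}$. As automorphisms of $F_{\mathrm{tot}}$, $\nu_{\mathrm{ev}}$ and $\nu_{\mathrm{odd}}$ are triangular with identity blocks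 on the diagonal, so their classes vanish by (T).

(c) Put $\gamma(m,n)=(\varphi^{-1}n,0)$. Then $\partial\gamma(m,n)=(-\delta\varphi^{-1}n,\,n)$ and $\gamma\partial(m,n)=(m+\varphi^{-1}\delta n,\,0)$, so $\gamma$ is a contraction. For $j$ even, $F_j$ is the first summand of $D_{j+1}\subset D_{\mathrm{odd}}$, and $\partial+\gamma$ sends $m\in F_j$ to $\varphi m-\delta m\in F_{\mathrm{tot}}$. For $j$ odd, $F_j$ is the second summand of $D_j$, and $n\in F_j$ goes to $\varphi^{-1}n+\delta n$. So $\partial+\gamma$ is triangular with diagonal blocks $\varphi_j^{(-1)^j}$, and (T) applies.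

(d) The difficulty is that $F$ and $F'$ are homotopy equivalent but need not be isomorphic; the mapping cylinder makes them isomorphic after adding acyclic complexes. Let $\kappa:F\to F'$ lift $\mathrm{id}_B$; it is a quasi-isomorphism. Let $\mathrm{Cyl}_i=F_i\oplus F_{i-1}\oplus F'_i$ with differential
\[
(m,n,m')\mapsto(\delta m-n,\;-\delta n,\;\delta m'+\kappa n).
\]
The inclusions $\iota:F\to\mathrm{Cyl}$ and $\iota':F'\to\mathrm{Cyl}$ are chain maps. The cokernel $W$ of $\iota$ is the cone of $\kappa$, and the cokernel $W'$ of $\iota'$ is the cone of $-\mathrm{id}_F$ with the summands interchanged; both are acyclic. A chain map from $Q\xrightarrow{=}Q$, placed in degrees $i,i-1$, to a complex $Y$ is the same as a module map $Q\to Y_i$. So such chain maps lift along degreewise surjections, the projections $\mathrm{Cyl}\to W$ and $\mathrm{Cyl}\to W'$ have sections, and we obtain an isomorphism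
\[
\psi:F\oplus W\cong\mathrm{Cyl}\cong F'\oplus W'.
\]
The map $h(m)=(0,m,0)$ is a homotopy between $\iota'\kappa$ and $\iota$: the differential of $h(m)$ is $(-m,-\delta m,\kappa m)$, and $h(\delta m)=(0,\delta m,0)$. Hence $\psi$ induces $H_0(\kappa)=\mathrm{id}_B$ on $H_0$. Therefore $\psi(\varphi\oplus1)\psi^{-1}$ and $\varphi'\oplus1$ both lift $b$ to the projective resolution $F'\oplus W'$ of $B$, and they are homotopic. Since identity maps have torsion $0$ by (c), parts (a) and (b) give $\tau(\varphi)=\tau(\varphi\oplus1)=\tau(\varphi'\oplus1)=\tau(\varphi')$.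
\end{proof}

\subsection*{The torsion of a row}
For a row $v=(a_0,\dots,a_d)$ let $\mathrm{Kos}(v)=(\Lambda^\bullet A^{d+1},\partial_v)$ be its Koszul complex: $\partial_v$ is the antiderivation with $\partial_v=v$ on $\Lambda^1$. Let $\epsilon_0,\dots,\epsilon_d$ be the standard basis and let $(F,\delta)=\mathrm{Kos}(a_1,\dots,a_d)$ be built on $\epsilon_1,\dots,\epsilon_d$. Then $\Lambda^iA^{d+1}=(\epsilon_0\wedge F_{i-1})\oplus F_i$ and
\[
\partial_v(\epsilon_0\wedge m+n)=-\epsilon_0\wedge\delta m+(a_0m+\delta n),
\]
so $\mathrm{Kos}(v)=\mathrm{Cone}(a_0:F\to F)$. If $v(w)=1$, then $\partial_v(w\wedge n)=n-w\wedge\partial_vn$, so $w\wedge{-}$ is a contraction. Thus for unimodular $v$ the map $a_0:F\to F$ is a quasi-isomorphism, and we put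
\[
\tau(v)=\tau(a_0:F\to F).
\]
For $d=1,2$ this contraction gives the matrices of Section~\ref{sec:small}. For $g\in GL_n(A)$ put $\chi(g)=\sum_i(-1)^i[\Lambda^iA^n,\Lambda^ig]$.

\begin{lemma}\label{lem:change}
If $v,v'$ are unimodular, $g\in GL_{d+1}(A)$ and $v\circ g=v'$, then $\tau(v)=\tau(v')+\chi(g)$.
\end{lemma}

\begin{proof}
Since $\partial_v\circ\Lambda g=\Lambda g\circ\partial_{v'}$, the map $\Lambda g:\mathrm{Kos}(v')\to\mathrm{Kos}(v)$ is an isomorphism of complexes. If $\gamma'$ is a contraction of $\mathrm{Kos}(v')$, then $\gamma=\Lambda g\,\gamma'(\Lambda g)^{-1}$ is one of $\mathrm{Kos}(v)$, and $\partial_v+\gamma=\Lambda^{\mathrm{ev}}g\,(\partial_{v'}+\gamma')\,(\Lambda^{\mathrm{odd}}g)^{-1}$ on $\Lambda^{\mathrm{odd}}A^{d+1}$. The identifications of $\Lambda^{\mathrm{odd}}A^{d+1}$ and $\Lambda^{\mathrm{ev}}A^{d+1}$ with $F_{\mathrm{tot}}$ do not involve the entries of the row, so we may take classes.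
\end{proof}

\section{Exterior powers on $K_1$}\label{sec:lambda}

We must compute $\chi(g)$ for $g\in GL_{d+1}(A)$ knowing only $[g]\in K_1(A)$. The map $\chi$ itself is not stable: it vanishes on every $g\oplus1$. So we pass to the generating function
\[
D_x(g)=\sum_i[\Lambda^iA^n,\Lambda^ig]\,x^i\in K_1(A)[x],\qquad g\in GL_n(A),
\]
which becomes stable after division by $(1+x)^n$, and we put $x=-1$ only at the end. Note that $K_1(A)[[x]]$ is a module over $K_0(A)[[x]]$, in which $1+x$ and $1+x[\ell]$ are units.

\begin{lemma}\label{lem:lambda}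
There is a homomorphism $\Theta:K_1(A)\to K_1(A)[[x]]$ with $D_x(g)=(1+x)^n\,\Theta([g])$ for all $n$ and all $g\in GL_n(A)$. For an invertible module $\ell$ and $a\in A^*$,
\[
\Theta([\ell]\{a\})=\frac{x[\ell]}{1+x[\ell]}\,\{a\}.
\]
\end{lemma}

\begin{proof}
Since $\Lambda^i(gg')=\Lambda^ig\,\Lambda^ig'$, the map $D_x$ is a homomorphism from $GL_n(A)$ to an abelian group. On $\Lambda^i(A^n\oplus A)=\Lambda^iA^n\oplus\Lambda^{i-1}A^n$ the map $\Lambda^i(g\oplus1)$ is $\Lambda^ig\oplus\Lambda^{i-1}g$, so $D_x(g\oplus1)=(1+x)D_x(g)$. Hence the homomorphisms $(1+x)^{-n}D_x$ are compatible with stabilization and define $\Theta$ on $GL(A)^{\mathrm{ab}}$.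

Let $\ell\oplus E\cong A^n$, and let $g$ be $a$ on $\ell$ and $1$ on $E$, so $[g]=[\ell]\{a\}$. On $\Lambda^iA^n=\Lambda^iE\oplus(\ell\otimes\Lambda^{i-1}E)$ the map $\Lambda^ig$ is $1\oplus a$. With $\lambda_x(E)=\sum_i[\Lambda^iE]x^i$ this gives $D_x(g)=x[\ell]\lambda_x(E)\{a\}$, and the same decomposition gives $(1+x[\ell])\lambda_x(E)=(1+x)^n$. Divide.
\end{proof}

\begin{lemma}\label{lem:chi}
Let $g\in GL_{d+1}(A)$ and $[g]=\sum_J[\ell_J]\{a_J\}$, a finite sum with $a_J\in A^*$ and invertible modules $\ell_J$ satisfying $(1-[\ell_J])^{d+1}=0$. Then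
\[
\chi(g)=(-1)^{d+1}\sum_J[\ell_J]\,(1-[\ell_J])^d\,\{a_J\}.
\]
\end{lemma}

\begin{proof}
Let $\ell$ be invertible and $\eta=1-[\ell]$ with $\eta^{d+1}=0$. Then $1+x[\ell]=(1+x)-x\eta$, and the geometric series in $x\eta/(1+x)$ stops after $d+1$ terms:
\[
(1+x)^{d+1}\frac{x[\ell]}{1+x[\ell]}=\sum_{m=0}^d[\ell]\,\eta^m\,x^{m+1}(1+x)^{d-m}.
\]
This is a polynomial in $x$, and at $x=-1$ only the term $m=d$ survives, with value $(-1)^{d+1}[\ell]\eta^d$. By Lemma~\ref{lem:lambda}, $D_x(g)$ is the sum of these polynomials for $\ell=\ell_J$, applied to the $\{a_J\}$. This is an identity in $K_1(A)[x]$, so we may put $x=-1$.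
\end{proof}

The hypothesis $\eta^{d+1}=0$ is what makes each summand a polynomial; without it the summands could not be evaluated at $x=-1$ one at a time.

\section{The group $K_1(C^r)$}\label{sec:K1}

We return to the setting of Theorem~\ref{thm:rows}. The group $K_1(C^{r+1})$ is computed by viewing $C^{r+1}$ as the complement of $C^r\times V(f)$ in $C^r\times\mathbb P^1$. The closed part is $C^r_L=C^r\times_kL$, and its contribution is a norm. Let $q:C^r_L\to C^r$ be the projection. It is finite, and $q_*\mathcal O=L\otimes_k\mathcal O$ is free of rank $p$. Let $N:K_m(C^r_L)\to K_m(C^r)$ be induced by the exact functor $q_*$. Two properties are used below. First, $N\{b\}=\{N_{L/k}b\}$ for $b\in L^*$, because $N\{b\}$ is the class of the matrix in $GL_p(k)$ of multiplication by $b$ on $L$. Second, $N$ commutes with pullback along $\mathrm{pr}_i$, because $q$ is affine and $C^r_L=C^r\times_CC_L$.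

\begin{lemma}\label{lem:loc}
Let $r\ge0$. Then $K_0(C^r_L)=\mathbb Z$, and the map
\[
K_1(C^r)^2\to K_1(C^{r+1}),\qquad(\alpha,\beta)\mapsto\alpha+\beta\,\xi_{r+1}
\]
(pullbacks understood) is surjective with kernel $0\oplus NK_1(C^r_L)$.
\end{lemma}

\begin{proof}
The curve $C_L$ is $\mathbb P^1_L$ minus a finite set containing the rational point $\theta$. So $C^r_L$ is a nonempty open subscheme of $\mathbb A^r_L$, and $K_0(\mathbb A^r_L)=\mathbb Z$ surjects onto $K_0(C^r_L)$ by (Q3) and (Q2). The rank is a left inverse, so $K_0(C^r_L)=\mathbb Z$.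

Let $Y=C^r$, let $\pi:Y\times\mathbb P^1\to Y$ be the projection, and let $i:Y_L=Y\times V(f)\hookrightarrow Y\times\mathbb P^1$. For $\beta\in K_m(Y)$ write $\pi^*(\beta)\xi$ for the difference of the images of $\beta$ under the two functors in (Q4). By (Q4), $(\alpha,\beta)\mapsto\pi^*\alpha+\pi^*(\beta)\xi$ is an isomorphism $K_m(Y)^2\to K_m(Y\times\mathbb P^1)$, and its composite with restriction to $Y\times C$ is the map of the lemma. To compute $i_*$, factor $i$ as the section $Y_L\to Y_L\times\mathbb P^1$ at $\theta$ followed by $q\times1$. Tensor the sequence $0\to\mathcal O(-1)\to\mathcal O\to\mathcal O_\theta\to0$ on $Y_L\times\mathbb P^1$ with the pullback of a vector bundle $E$ on $Y_L$, and push forward along $q\times1$. This gives an exact sequence, functorial in $E$,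
\[
0\to\pi^*q_*E\otimes\mathcal O(-1)\xrightarrow{\;T_1-\theta T_0\;}\pi^*q_*E\to i_*E\to0.
\]
By (Q5), $i_*\alpha=\pi^*(N\alpha)\xi$. The localization sequence therefore reads
\[
K_1(Y_L)\xrightarrow{(0,N)}K_1(Y)^2\to K_1(Y\times C)\xrightarrow{\partial}K_0(Y_L)=\mathbb Z\xrightarrow{(0,N)}K_0(Y)^2.
\]
The last map sends $1$ to $(0,p)$, and $p\in K_0(Y)$ has nonzero rank, so the map is injective. Hence $\partial=0$.
\end{proof}

For $r=0$ the lemma says that $K_1(C)=k^*\oplus(k^*/N_{L/k}L^*)\,\xi$.

\begin{corollary}\label{cor:gen}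
Every element of $K_1(C^r)$ has the form $\sum_J[\ell_J]\{a_J\}$ with $J\subset\{1,\dots,r\}$ and $a_J\in k^*$.
\end{corollary}

\begin{proof}
By induction from $K_1(k)=k^*$, Lemma~\ref{lem:loc} shows that the classes $\{a\}\xi_I$, $a\in k^*$, generate $K_1(C^r)$. Expand $\xi_I=\sum_{J\subset I}(-1)^{|J|}[\ell_J]$ and collect terms using $\pm\{a\}=\{a^{\pm1}\}$.
\end{proof}

To show that $\{a\}\xi_1\cdots\xi_r$ is nonzero we must know the subgroups $NK_1(C^r_L)$ that are killed at each step. Over $L$ the curve acquires nonconstant units, and their norms are the source of the sign in $H$. Let $\sigma$ generate $\mathrm{Gal}(L/k)$, and put $\theta_j=\sigma^j\theta$ and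
\[
\omega_j=\frac{T-\theta_{j+1}}{T-\theta_j}\in\mathcal O(C_L)^*.
\]

\begin{lemma}\label{lem:units}
For $r\ge0$, the group $K_1(C^r_L)$ is generated by the classes $\{b\}$, $b\in L^*$, and $\mathrm{pr}_i^*\{\omega_j\}$. Moreover $N\{\omega_j\}=\{(-1)^{p-1}\}\,\xi$ in $K_1(C)$.
\end{lemma}

\begin{proof}
We have $C_L=\mathbb P^1_L\setminus\{\theta_0,\dots,\theta_{p-1}\}$. In the coordinate $z=1/(T-\theta_0)$ it is $\mathbb A^1_L\setminus\{c_1,\dots,c_{p-1}\}$ with $c_j=1/(\theta_j-\theta_0)$, and
\[
z-c_j=-\frac{1}{\theta_j-\theta_0}\cdot\frac{T-\theta_j}{T-\theta_0}\in L^*\cdot\omega_0\cdots\omega_{j-1}.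
\]
We argue by induction on $r$, starting from $K_1(L)=L^*$. For $Y=C^{r-1}_L$, (Q2), (Q3) and Lemma~\ref{lem:loc} give an exact sequence
\[
K_1(Y)=K_1(Y\times_L\mathbb A^1_L)\to K_1(Y\times_LC_L)\xrightarrow{\partial}K_0(Y)^{p-1}=\mathbb Z^{p-1}.
\]
The projection $Y\times_L\mathbb A^1_L\to\mathbb A^1_L$ is flat, so naturality and (Q6) show that $\partial\{z-c_j\}$ is $\pm$ the $j$-th basis vector. Hence $K_1(C^r_L)$ is generated by $K_1(Y)$ and the $\{z-c_j\}$.

For the norm, the idea is that numerator and denominator of $\omega_j$ are conjugate under $\sigma$, so that $\omega_j$ is a commutator up to a twist by $\mathcal O(-1)$. Let $E=q_*\mathcal O_{C_L}=L\otimes_k\mathcal O_C$ and $E(-1)=L\otimes_k\mathcal O(-1)|_C$. The map $\psi_j=T_1-\theta_jT_0:E(-1)\to E$ is an isomorphism, since this form vanishes only at $\theta_j\notin C_L$, and $\psi_{j+1}\psi_j^{-1}$ is multiplication by $\omega_j$. Let $S$ be $\sigma$ viewed as a $k$-linear automorphism of $L$, and let $S_E,S_{E(-1)}$ be the automorphisms $S\otimes1$. As operators on $L$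 we have $S\theta_jS^{-1}=\theta_{j+1}$, so $\psi_{j+1}=S_E\,\psi_j\,S_{E(-1)}^{-1}$ and
\[
\omega_j=S_E\cdot\bigl(\psi_j\,S_{E(-1)}^{-1}\,\psi_j^{-1}\bigr).
\]
Taking classes, $N\{\omega_j\}=[E,S_E]-[E(-1),S_{E(-1)}]=\{\det S\}\bigl(1-[\mathcal O(-1)]\bigr)=\{\det S\}\xi$. By the normal basis theorem $S$ permutes a $k$-basis of $L$ by a $p$-cycle, so $\det S=(-1)^{p-1}$.
\end{proof}

\begin{proposition}\label{prop:rho}
For $r\ge0$ there is a homomorphism $\rho_r:K_1(C^r)\to k^*/H$ such that, for $a\in k^*$, $\rho_r(\{a\}\xi_I)=aH$ if $I=\{1,\dots,r\}$ and $\rho_r(\{a\}\xi_I)=1$ otherwise. Hence $\{a\}\xi_1\cdots\xi_r\ne0$ if $a\notin H$.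
\end{proposition}

\begin{proof}
Let $\rho_0:k^*\to k^*/H$ be the projection. Given $\rho_r$, we want to put $\rho_{r+1}(\alpha+\beta\xi_{r+1})=\rho_r(\beta)$. By Lemma~\ref{lem:loc} this is a well-defined homomorphism once $\rho_r$ kills $NK_1(C^r_L)$, which we check on the generators of Lemma~\ref{lem:units}. The class $N\{b\}=\{N_{L/k}b\}\xi_\emptyset$ maps to $N_{L/k}(b)H=1$ if $r=0$, and to $1$ if $r\ge1$ because $\emptyset\ne\{1,\dots,r\}$. The class $N\,\mathrm{pr}_i^*\{\omega_j\}=\{(-1)^{p-1}\}\xi_i$ maps to $(-1)^{p-1}H=1$ if $r=1$, and to $1$ if $r\ge2$ because $\{i\}\ne\{1,\dots,r\}$. Finally, $\{a\}\xi_I$ is of the form $\alpha$ if $r+1\notin I$, and of the form $\beta\xi_{r+1}$ with $\beta=\{a\}\xi_{I\setminus\{r+1\}}$ otherwise, so $\rho_{r+1}$ has the stated values.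
\end{proof}

\begin{remark}\label{rem:H}
For $r\ge2$ the group $H$ cannot be replaced by a smaller one: Lemma~\ref{lem:loc} gives $\{N_{L/k}b\}\xi_1=0$ and, with Lemma~\ref{lem:units}, $\{(-1)^{p-1}\}\xi_1\xi_2=0$. The case $k=\mathbb R$, $\theta=\sqrt{-1}$ shows the role of the sign. Here $\omega_0=x_0+x_1\sqrt{-1}$ with $x_0=(T^2-1)/(T^2+1)$ and $x_1=2T/(T^2+1)$, so $N\{\omega_0\}$ is the class of the rotation matrix $\left(\begin{smallmatrix}x_0&-x_1\\x_1&x_0\end{smallmatrix}\right)$. It equals $\{-1\}\xi$, which is nonzero in $K_1(C)=\mathbb R^*\oplus(\mathbb R^*/\mathbb R_{>0})\xi$. But $H=\mathbb R^*$, and Theorem~\ref{thm:rows} gives no non-free module.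
\end{remark}

\section{Proof of Theorem~\ref{thm:rows}}\label{sec:proof}

\subsection*{The row}
We want a row whose torsion is $\{t\}$ times the class of the rational point $Q=(0,\dots,0)\in C^d$. By Proposition~\ref{prop:torsion} this happens if $A/(a_1,\dots,a_d)$ contains the residue field $k(Q)$ as a direct factor and $a_0$ acts as $t$ on it and as $1$ on the rest. A rest is unavoidable in a construction from one function per factor, because the point $0$ is not a principal divisor on $C$: it generates $\operatorname{Pic}(C)=\mathbb Z/p$. The function $y$ cuts out $0$ together with a residual scheme at $\infty$, and $e$ separates the two.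

Since $f$ is irreducible of degree $p\ge2$, $f(0)\ne0$. The divisor of $y=T/f$ on $\mathbb P^1$ is $[0]+(p-1)[\infty]-V(f)$, so
\[
\mathcal O(C)/(y)=k\times\mathcal O_{\mathbb P^1,\infty}/\mathfrak m_\infty^{p-1}.
\]
The function $e=f(0)/f$ is $1$ at $0$ and vanishes to order $p$ at $\infty$, so its image is $(1,0)$. Hence the image $\varepsilon$ of $e_1\cdots e_d$ in $B=A/(y_1,\dots,y_d)=(\mathcal O(C)/(y))^{\otimes d}$ is idempotent, and $B_1=\varepsilon B$ is the tensor product of the first factors, that is, $k(Q)=k$. Put $B_2=(1-\varepsilon)B$. The element $a_0=1+(t-1)e_1\cdots e_d$ acts on $B=B_1\oplus B_2$ as $t\oplus1$. It is a unit in $B$, so $v_t$ is unimodular.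

\subsection*{The torsion of the row}
The complex $F=\mathrm{Kos}(y_1,\dots,y_d)$ is the tensor product over $k$ of $d$ copies of $\mathcal O(C)\xrightarrow{y}\mathcal O(C)$. As $y$ is a nonzerodivisor, the K\"unneth formula shows that $F$ resolves $B$. In the same way, the tensor product $R$ over $k$ of $d$ copies of the inclusion $\mathfrak m_0\to\mathcal O(C)$ of the ideal of $0$ resolves $B_1$. Since $\mathfrak m_0\cong\mathcal O(-1)|_C$, we have $R_j\cong\bigoplus_{|J|=j}\ell_J$ and $\sum_j(-1)^j[R_j]=\xi_1\cdots\xi_d$. Let $R'$ be a finite projective resolution of $B_2$, which exists because $A$ is regular of finite dimension. Multiplication by $a_0$ on $F$ and the automorphism $t\oplus1$ of $R\oplus R'$ lift the same automorphism of $B$. Parts (d) and (c) of Proposition~\ref{prop:torsion} give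
\begin{equation}\label{eq:tau}
\tau(v_t)=\sum_j(-1)^j[R_j,t]=\{t\}\,\xi_1\cdots\xi_d.
\end{equation}

\subsection*{Vanishing of the indeterminacy}
We claim that $\chi(g)=0$ for every $g\in GL_{d+1}(A)$. Write $[g]=\sum_J[\ell_J]\{a_J\}$ as in Corollary~\ref{cor:gen}. The element $\eta_J=1-[\ell_J]=1-\prod_{i\in J}(1-\xi_i)$ is $\sum_{i\in J}\xi_i$ plus terms of degree $\ge2$ in the $\xi_i$, $i\in J$. Since $\xi_i^2=0$, every monomial of degree $>|J|$ in these classes vanishes. Hence $\eta_J^{d+1}=0$ for all $J$, $\eta_J^d=0$ for $|J|<d$, and $\eta_J^d=(\xi_1+\dots+\xi_d)^d=d!\,\xi_1\cdots\xi_d$ for $J=\{1,\dots,d\}$. Multiplication by $[\ell_J]$ fixes $\xi_1\cdots\xi_d$, because $(1-\xi_i)\xi_i=\xi_i$. Lemma~\ref{lem:chi} gives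
\[
\chi(g)=(-1)^{d+1}\,d!\,\{a\}\,\xi_1\cdots\xi_d,\qquad a=a_{\{1,\dots,d\}}.
\]
Since $p\le d$, the prime $p$ divides $d!$, and $p\,\xi_1=0$ by \eqref{eq:xi}. So $\chi(g)=0$. This is the only use of the hypothesis $d\ge p$. It cannot simply be dropped, since for $d=1$ every $P_t$ is free.

\subsection*{Conclusion}
Suppose $P_t\cong P_{t'}$. By Lemma~\ref{lem:rows} there is $g\in GL_{d+1}(A)$ with $v_t\circ g=v_{t'}$, and Lemma~\ref{lem:change} gives $\tau(v_t)=\tau(v_{t'})+\chi(g)=\tau(v_{t'})$. By \eqref{eq:tau}, $\{t/t'\}\xi_1\cdots\xi_d=0$, so $t/t'\in H$ by Proposition~\ref{prop:rho}. Finally $v_1=(1,y_1,\dots,y_d)$, so $P_1$ is free with basis $\epsilon_i-y_i\epsilon_0$, $1\le i\le d$. If $P_t$ is free, then $P_t\cong A^d\cong P_1$, and $t\in H$. \qed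

\section{Cohomological dimension and non-norms}\label{sec:fields}

To apply Theorem~\ref{thm:rows} we need a cyclic extension of degree $p$ and an element outside $H$. We recall the facts that produce them. Let $G$ be a profinite group.
\begin{itemize}
\item[(G1)] If $G'\subset G$ is closed, then $\mathrm{cd}_p(G')=\mathrm{cd}_p(G)$ when the index is prime to $p$, and also when $G'$ is open and $\mathrm{cd}_p(G)<\infty$ \cite[I.3.3]{Serre}.
\item[(G2)] If $G$ is pro-$p$, then $\mathrm{cd}_p(G)\le n$ if and only if $H^{n+1}(G,\mathbb Z/p)=0$ \cite[I.4.1, Prop.~21]{Serre}.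
\item[(G3)] A field of characteristic $p$ has $\mathrm{cd}_p\le1$ \cite[II.2.2]{Serre}.
\item[(G4)] For a field $F$ of characteristic $\ne p$, the $p$-torsion subgroup of the Brauer group is $\mathrm{Br}(F)[p]=H^2(F,\mu_p)$. For $E/F$ finite cyclic, the subgroup $\mathrm{Br}(E/F)$ of classes split by $E$ is isomorphic to $F^*/N_{E/F}(E^*)$.
\end{itemize}
If $\operatorname{char}k\ne p$ and $\mathrm{cd}_p(k)\le1$, then (G4) gives $\mathrm{Br}(k)[p]=0$. The group $k^*/N_{L/k}(L^*)$ is killed by $p$, so it is trivial, and $H=k^*$. Thus $\mathrm{cd}_p\ge2$ is necessary for the construction to give anything. The proof below shows that it is sufficient after a finite extension of $k$. The definition of $\mathrm{cd}_p$ allows arbitrary coefficient modules, so we first pass to a field with pro-$p$ Galois group, where $\mathbb Z/p$ suffices, and then descend to finite level.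

\begin{proof}[Proof of Theorem~\ref{thm:fields}]
By (G3), $\operatorname{char}k\ne p$. If $p$ is odd, put $k_1=k(\mu_p)$; its degree over $k$ divides $p-1$, so $\mathrm{cd}_p(k_1)=\mathrm{cd}_p(k)$ by (G1). If $p=2$, put $k_1=k(\sqrt{-1})$. In both cases $\mathrm{cd}_p(k_1)\ge2$ and $\mu_p\subset k_1$.

Let $M$ be the fixed field of a pro-$p$ Sylow subgroup of the absolute Galois group of $k_1$. By (G1), $\mathrm{cd}_p(M)\ge2$, so $H^2(M,\mathbb Z/p)\ne0$ by (G2). As $\mu_p\subset M$, this group is $H^2(M,\mu_p)=\mathrm{Br}(M)[p]$. Let $0\ne\alpha\in\mathrm{Br}(M)$, split by a finite Galois extension $M'/M$. Its group is a $p$-group, so there is a tower $M=M_0\subset\dots\subset M_m=M'$ with all steps cyclic of degree $p$. Let $j<m$ be maximal with $\alpha_{M_j}\ne0$, and put $F=M_j$, $E=M_{j+1}$. Then $\alpha_F$ is a nonzero element of $\mathrm{Br}(E/F)$, so by (G4) there is $t\in F^*\setminus N_{E/F}(E^*)$. By Kummer theory $E=F(b^{1/p})$ for some $b\in F^*$.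

Let $k'=k_1(b,t)\subset F$, a finite extension of $k$. Since $b$ is not a $p$-th power in $F$, it is not one in $k'$. So $L=k'(b^{1/p})$ is cyclic of degree $p$ over $k'$, and $L\otimes_{k'}F=E$. The norm is the determinant of multiplication and is unchanged by base extension, so $t=N_{L/k'}(c)$ would give $t=N_{E/F}(c)$. Hence $t\notin N_{L/k'}(L^*)$. If $p$ is odd, $(-1)^{p-1}=1$. If $p=2$, then $\sqrt{-1}\in k'$, so $-1=(\sqrt{-1})^2=N_{L/k'}(\sqrt{-1})$. In both cases $H=N_{L/k'}(L^*)$ and $t\notin H$.

Theorem~\ref{thm:rows} over $k'$, with $d\ge p$, gives a smooth affine $k'$-algebra $A$ of dimension $d$ and a non-free stably free module $P_t$ of rank $d$. Since $k$ is perfect, $k'/k$ is finite separable, so $A$ is also a smooth affine $k$-algebra of dimension $d$.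
\end{proof}

For $p=2$ the hypothesis is placed on $k(\sqrt{-1})$ in order to make $-1$ a norm. For $k=\mathbb R$ we have $\mathrm{cd}_2(\mathbb R)=\infty$, yet the only quadratic extension of a finite extension of $\mathbb R$ is $\mathbb C/\mathbb R$, where the construction gives nothing by Remark~\ref{rem:H}. When $\mathrm{cd}_2(k)$ is finite the distinction disappears.

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
The Galois group of $k(\sqrt{-1})$ is open in that of $k$, and $\mathrm{cd}_2(k)=2$ is finite, so $\mathrm{cd}_2(k(\sqrt{-1}))=2$ by (G1). Apply Theorem~\ref{thm:fields} with $p=2\le d$.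
\end{proof}

The algebra produced by this proof contains the finite extension $k'$ of $k$. In the explicit example no extension is needed.

\begin{proof}[Proof of Proposition~\ref{prop:explicit}]
We have $\mathrm{cd}_2(\mathbb C(s,t))=2$ by \cite[II.4.2]{Serre}. Take $p=2$, $L=k(\sqrt s)$ and $f=T^2-s$. By Lemma~\ref{lem:conic}, the ring $A$ and the row $v$ are the ring $\mathcal O(C^d)$ and the row $v_t$ of Theorem~\ref{thm:rows}, with $u_i=e_i$. It remains to show $t\notin H$. Since $\sqrt{-1}\in k$, we have $-1=N_{L/k}(\sqrt{-1})$ and $H=N_{L/k}(L^*)$, the set of nonzero elements $a^2-sb^2$ with $a,b\in k$. Let $\nu$ be the $t$-adic valuation of $k=\mathbb C(s)(t)$, with residue field $\mathbb C(s)$. Write $a=t^ma'$, $b=t^mb'$ with $m=\min(\nu(a),\nu(b))$. The residues of $a'$ and $b'$ are not both zero and $s$ is not a square in $\mathbb C(s)$, so $a'^2-sb'^2$ has nonzero residue. Hence $\nu(a^2-sb^2)=2m$ is even, whereas $\nu(t)=1$. So $t\notin H$, and Theorem~\ref{thm:rows} applies because $d\ge2=p$.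
\end{proof}

\begin{thebibliography}{9}

\bibitem{GGR}
Anjan Gupta, Anuradha Garge, Ravi A. Rao,
\emph{A nice group structure on the orbit space of unimodular rows-II},
arXiv:1211.6871 (2012).

\bibitem{Quillen}
Quillen, \emph{Higher algebraic $K$-theory I}.

\bibitem{Serre}
Serre, \emph{Galois Cohomology}.

\end{thebibliography}
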